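\title{Finite certificates for a sublevel set inequality\\ with real analytic coefficients}

\begin{abstract}
Let $\varphi_1,\dots,\varphi_n$ be pairwise independent linear forms on $\mathbb R^2$ and let $a_1,\dots,a_n$ be real analytic functions near a closed ball $B$. Assume that the equation $\sum_j a_j\,(f_j\circ\varphi_j)=0$ has no nonzero real analytic solution on any open set. We prove that for all measurable $f_1,\dots,f_n$ the set of points of $B$ at which $|\sum_j a_j\,(f_j\circ\varphi_j)|<\varepsilon$ and $\sum_j|f_j\circ\varphi_j|\ge1$ has measure at most $C\varepsilon^\tau$, with $C$ and $\tau>0$ independent of the $f_j$ and of $\varepsilon$. This confirms a conjecture from a paper of Christ. The proof constructs a linear family of finite point configurations that occur often in every set of positive measure, together with an exact linear identity that recovers the values of the $f_j$ at one point of a configuration from the values of the sum at its points. The same argument gives an equivalence in $\mathbb R^d$, for linear maps to spaces of any dimension and for vector-valued $f_j$.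
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $B\subset\mathbb R^2$ be a closed ball of positive, finite radius and let $\tilde B$ be an open neighborhood of $B$. Let $n\ge1$. For $1\le j\le n$ let $\varphi_j:\mathbb R^2\to\mathbb R$ be a surjective linear map and let $a_j:\tilde B\to\mathbb C$ be real analytic. For a tuple $\mathbf f=(f_1,\dots,f_n)$ of functions $f_j:\mathbb R\to\mathbb C$ put
\[
\mathcal E_{\mathbf f}(x)=\sum_{j=1}^n a_j(x)\,f_j(\varphi_j(x)),\qquad
S(\mathbf f,\varepsilon)=\{x\in B:\ |\mathcal E_{\mathbf f}(x)|<\varepsilon\}.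
\]
The maps and the coefficients are fixed, and the functions $f_j$ are unknown and merely Lebesgue measurable. The $j$th term of $\mathcal E_{\mathbf f}$ is a given function times an arbitrary function that is constant on lines parallel to $\ker\varphi_j$, and the measure of $S(\mathbf f,\varepsilon)$ tells us on how large a set these $n$ terms can nearly cancel. Since $\mathbf f=0$ gives $S(\mathbf f,\varepsilon)=B$, a bound requires a normalization, and we count only those points of $S(\mathbf f,\varepsilon)$ at which $\sum_j|f_j\circ\varphi_j|\ge1$.

For $n=1$ there is no cancellation. The set in question is contained in $\{x\in B:|a_1(x)|<\varepsilon\}$, with equality when $f_1\equiv1$. The sublevel sets of a real analytic function that does not vanish identically have measure $O(\varepsilon^\tau)$ for some $\tau>0$ (Lemma~\ref{lem:sublevel}), and for $a_1(x)=x_1^N$ with $0\in\operatorname{int}B$ the measure is comparable to $\varepsilon^{1/N}$ for small $\varepsilon$. So a power of $\varepsilon$ is the natural form of a bound.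

For $n\ge2$ exact cancellation may occur. If the coefficients are nonzero constants, then $f_1\equiv a_2$, $f_2\equiv-a_1$ and $f_j\equiv0$ for $j\ge3$ give $\mathcal E_{\mathbf f}\equiv0$. More generally, suppose that $\mathcal E_{\mathbf f}=0$ on an open set $U\subset B$ for continuous $f_j$ with $f_j\circ\varphi_j$ not all zero on $U$. Then for a large constant $t$ the tuple $t\mathbf f$ places a fixed nonempty open set inside the set to be estimated, for every $\varepsilon$, and no bound is possible. The question is whether exact \emph{analytic} solutions on open sets are the only obstruction.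

A \emph{real analytic solution in $U$}, for an open set $U\subset\tilde B$, is a tuple of complex-valued real analytic functions $f_j$ on the open sets $\varphi_j(U)$ such that $\mathcal E_{\mathbf f}(x)=0$ for all $x\in U$. Consider the following hypotheses.
\begin{itemize}
\item[(i)] For $i\ne j$ the vectors $\nabla\varphi_i,\nabla\varphi_j\in\mathbb R^2$ are linearly independent.
\item[(ii)] None of the coefficients $a_j$ vanishes identically in $B$.
\item[(iii)] For every nonempty open $U\subset\tilde B$, every real analytic solution $\mathbf f$ in $U$ satisfies $f_j\equiv0$ on $\varphi_j(U)$ for all $j$.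
\end{itemize}
Hypothesis (ii) is a consequence of (iii): if $a_j\equiv0$ on $B$, then $f_j\equiv1$ and $f_i\equiv0$ for $i\ne j$ is a nonzero solution in $\operatorname{int}B$.

\begin{theorem}\label{thm:plane}
Under hypotheses \textup{(i)--(iii)} there exist $C<\infty$ and $\tau>0$ such that for all Lebesgue measurable $\mathbf f$ and all $\varepsilon>0$,
\[
\Big|\Big\{x\in S(\mathbf f,\varepsilon):\ \sum_j|f_j\circ\varphi_j(x)|\ge1\Big\}\Big|\le C\varepsilon^\tau .
\]
\end{theorem}

It is known that this inequality holds if, in addition to (i)--(iii), one assumes auxiliary hypotheses of the same form as (iii) for each member of a certain finite family of derived data associated with $(n,\{\varphi_j\},\{a_j\})$, namely that real analytic solutions of the linear equations associated with these derived data vanish identically. The conjecture, posed in \cite{Christ}, is that (i)--(iii) suffice by themselves. Theorem~\ref{thm:plane} confirms it.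

To see where the difficulty lies, try to eliminate $f_n$ directly. If $x$ and $x+v$ both lie in $S(\mathbf f,\varepsilon)$ and $v\in\ker\varphi_n$, then the quantity
\[
a_n(x+v)\mathcal E_{\mathbf f}(x)-a_n(x)\mathcal E_{\mathbf f}(x+v)
\]
is $O(\varepsilon)$ and does not involve $f_n$. It does involve both $f_j(\varphi_j(x))$ and $f_j(\varphi_j(x)+\varphi_j(v))$ for each $j<n$. If these $2(n-1)$ functions are treated as independent unknowns, one faces a new equation with new coefficients, about which (iii) says nothing directly. Our proof is arranged so that (iii) is applied only to the given equation and to the equations obtained from it by deleting terms, which inherit (iii) trivially.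

The argument does not use the dimension, and it gives the following stronger statement.

\begin{theorem}\label{thm:general}
Let $B\subset\mathbb R^d$ be a closed ball of positive, finite radius, let $\tilde B$ be an open neighborhood of $B$, let $\varphi_j:\mathbb R^d\to\mathbb R^{d_j}$ $(d_j\ge1$, $1\le j\le n)$ be surjective linear maps with
\begin{equation}\label{eq:T}
\ker\varphi_i+\ker\varphi_j=\mathbb R^d\qquad(i\ne j),\tag{T}
\end{equation}
and let $a_j:\tilde B\to\mathbb C$ be real analytic. The following are equivalent.
\begin{itemize}
\item[\textup{(a)}] There are $C<\infty$ and $\tau>0$ such that for all measurable $f_j:\mathbb R^{d_j}\to\mathbb C$ and all $\varepsilon,\lambda>0$,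
\[
\Big|\Big\{x\in B:\ \Big|\sum_ja_j(x)\,(f_j\circ\varphi_j)(x)\Big|<\varepsilon,\ \ \sum_j|f_j\circ\varphi_j(x)|\ge\lambda\Big\}\Big|\le C(\varepsilon/\lambda)^\tau .
\]
\item[\textup{(b)}] If $E\subset B$ is measurable with $|E|>0$, the $f_j$ are measurable, and $\sum_ja_j\,(f_j\circ\varphi_j)=0$ almost everywhere on $E$, then $f_j\circ\varphi_j=0$ almost everywhere on $E$ for all $j$.
\item[\textup{(c)}] For every nonempty open $U\subset\operatorname{int}B$, every real analytic solution of $\sum_ja_j\,(f_j\circ\varphi_j)=0$ in $U$ satisfies $f_j\equiv0$ on $\varphi_j(U)$ for all $j$.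
\end{itemize}
If they hold, then the bound in \textup{(a)} also holds, with constants $C,\tau$ independent of the target space, for strongly measurable $f_j$ with values in an arbitrary complex normed space.
\end{theorem}

For $d=2$ and $d_j=1$, condition \eqref{eq:T} is exactly (i): the kernels are the lines orthogonal to the gradients, and two lines through the origin span the plane exactly when they are distinct. We keep the notation $\mathcal E_{\mathbf f}$ in the setting of Theorem~\ref{thm:general}, write $\mathcal D=(n,\{\varphi_j\},\{a_j\})$ for the data, and call $\mathcal D$ \emph{nondegenerate} if (c) holds. As above, nondegenerate data have $a_j\not\equiv0$ on $\operatorname{int}B$ for every $j$. Condition \eqref{eq:T} does not involve the coefficients, and statements (a)--(c) involve them only on the compact set $B$. So from now on we shrink $\tilde B$ to an \emph{open ball} concentric with $B$ and containing $B$.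

The substance of Theorem~\ref{thm:general} is the implication (c)$\Rightarrow$(a). Measurable functions can only be evaluated at points, so we look for finite configurations of points at which the equations $\mathcal E_{\mathbf f}(p_i)=0$, viewed as a linear system for the finitely many numbers $f_j(\varphi_j(p_i))$, force $f_j(\varphi_j(p_1))=0$ for all $j$. Section~\ref{sec:two} carries this out by hand for two functions, where the configurations are rectangles, and shows what changes for three. Section~\ref{sec:cert} isolates the required properties in the notion of a certificate and shows that a certificate implies (a). Section~\ref{sec:induction} constructs certificates by induction on $n$, and Section~\ref{sec:proofs} assembles the theorems.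

\section{Two functions, and a look at three}\label{sec:two}

\subsection*{Rectangles}
Let $d=n=2$, let the maps be the coordinates, and write
\[
\mathcal E(x,y)=a(x,y)f(x)+b(x,y)g(y).
\]
Assume that the data are nondegenerate. One point gives one equation for two unknown numbers. The four vertices
\[
p=(x,y),\qquad q=(x',y),\qquad r=(x,y'),\qquad s=(x',y')
\]
of a rectangle in $\tilde B$ give four equations for the four numbers $f(x),f(x'),g(y),g(y')$. Eliminating $g(y)$ between $p$ and $q$, and $g(y')$ between $r$ and $s$, we get
\begin{align*}
b(q)\mathcal E(p)-b(p)\mathcal E(q)&=a(p)b(q)f(x)-a(q)b(p)f(x'),\\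
b(s)\mathcal E(r)-b(r)\mathcal E(s)&=a(r)b(s)f(x)-a(s)b(r)f(x').
\end{align*}
Eliminating $f(x')$ between these two lines gives
\begin{equation}\label{eq:rectf}
\Delta\cdot f(x)=a(s)b(r)\big[b(q)\mathcal E(p)-b(p)\mathcal E(q)\big]-a(q)b(p)\big[b(s)\mathcal E(r)-b(r)\mathcal E(s)\big],
\end{equation}
where
\begin{equation}\label{eq:rectDelta}
\Delta=a(p)a(s)b(q)b(r)-a(q)a(r)b(p)b(s).
\end{equation}
Exchanging the roles of the two coordinates exchanges $a$ with $b$ and $q$ with $r$, and turns $\Delta$ into $-\Delta$:
\[
-\Delta\cdot g(y)=b(s)a(q)\big[a(r)\mathcal E(p)-a(p)\mathcal E(r)\big]-b(r)a(p)\big[a(s)\mathcal E(q)-a(q)\mathcal E(s)\big].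
\]
These identities hold for all functions $f,g$ whatsoever. Two facts turn them into the inequality.

\emph{The function $\Delta$ does not vanish identically.} Suppose it does. Fix $s=(x',y')\in\operatorname{int}B$ with $a(s)b(s)\ne0$. For $p=(x,y)$ in a small square centered at $s$, divide $\Delta=0$ by $a(r)b(q)\ne0$. The result is $a(p)f_0(x)+b(p)g_0(y)=0$ with
\[
f_0(x)=a(s)\,\frac{b(x,y')}{a(x,y')},\qquad g_0(y)=-b(s)\,\frac{a(x',y)}{b(x',y)} .
\]
This is a real analytic solution with $f_0(x')=b(s)\ne0$, which contradicts nondegeneracy.

\emph{Every set contains many rectangles.} Let $S\subset B$ be a Borel set with sections $S^y=\{x:(x,y)\in S\}$ and $S_x=\{y:(x,y)\in S\}$, and let $\ell$ be the diameter of $B$. By Fubini's theorem and two applications of the Cauchy--Schwarz inequality, the set of $(x,x',y,y')$ with $p,q,r,s\in S$ has measure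
\[
\iint|S^y\cap S^{y'}|^2\,dy\,dy'\ \ge\ \ell^{-2}\Big(\iint|S^y\cap S^{y'}|\,dy\,dy'\Big)^2=\ell^{-2}\Big(\int|S_x|^2dx\Big)^2\ \ge\ \ell^{-4}|S|^4 .
\]

Now let $S$ be a Borel set on which $|\mathcal E|<\varepsilon$ and $|f(x)|+|g(y)|\ge1$. For a rectangle with vertices in $S$ the two identities give $|\Delta|\max(|f(x)|,|g(y)|)\le A\varepsilon$ with $A$ depending only on $a$ and $b$, so $|\Delta|\le2A\varepsilon$. The rectangles in $B$ with $|\Delta|\le 2A\varepsilon$ form a sublevel set of a fixed nonzero analytic function and have measure at most $C\varepsilon^{\tau_0}$. Hence $\ell^{-4}|S|^4\le C\varepsilon^{\tau_0}$. The unknown functions have disappeared from the estimate.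

For a concrete case take $a=1$ and $b=e^{xy}$. Then $\Delta=e^{xy+x'y'}\big(e^{-(x-x')(y-y')}-1\big)$, which vanishes only for degenerate rectangles. These data are nondegenerate: for a solution in $U$, the two identities applied to small rectangles in $U$ give $f(x)=g(y)=0$ at every $(x,y)\in U$.

\subsection*{Sliding a rectangle}
Add a third term, $\mathcal E(x,y)=a(x,y)f(x)+b(x,y)g(y)+c(x,y)h(x+y)$, and assume again that the data are nondegenerate. The four vertices of a rectangle now involve up to four further unknowns, the values of $h$, so the four equations no longer suffice. The pair $(a,b)$, however, is still nondegenerate, because a solution $(f,g)$ for it gives the solution $(f,g,0)$. Write $P=(p_1,\dots,p_4)=(p,q,r,s)$ and let $\Lambda_i(P)$ be the coefficients in \eqref{eq:rectf}. Applying \eqref{eq:rectf} to $af+bg=\mathcal E-ch$, we obtain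
\[
\Delta(P)f(x)=\sum_{i=1}^4\Lambda_i(P)\mathcal E(p_i)-\sum_{i=1}^4\Lambda_i(P)\,c(p_i)\,z_i ,
\]
where $z_i$ is the value of $h$ at the sum of the coordinates of $p_i$. Translate the rectangle by $(t,-t)$, as in Figure~\ref{fig:slide}. The four numbers $z_i$ do not change, while the argument of $f$ becomes $x+t$. Thus, up to values of $\mathcal E$, which we regard as errors, the function $t\mapsto f(x+t)$ is a linear combination of four explicit functions of $t$, analytic where $\Delta\ne0$, with four unknown constant coefficients. The measurable function $f$ has been confined to a finite-dimensional space of analytic functions.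

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,2) rectangle (1.6,3);
\draw[thick] (2,0) rectangle (3.6,1);
\draw[dashed] (0,2)--(2,0) (1.6,2)--(3.6,0) (0,3)--(2,1) (1.6,3)--(3.6,1);
\fill (0,2) circle (1.5pt) (1.6,2) circle (1.5pt) (0,3) circle (1.5pt) (1.6,3) circle (1.5pt);
\fill (2,0) circle (1.5pt) (3.6,0) circle (1.5pt) (2,1) circle (1.5pt) (3.6,1) circle (1.5pt);
\node[left] at (0,2) {$p$};
\node[below left] at (1.6,2) {$q$};
\node[left] at (0,3) {$r$};
\node[right] at (1.6,3) {$s$};
\draw[->] (-0.7,-0.6)--(4.3,-0.6);
\draw[dotted] (0,2)--(0,-0.6) node[below] {$x$};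
\draw[dotted] (2,0)--(2,-0.6) node[below] {$x+t$};
\end{tikzpicture}
\caption{A rectangle with vertices $p,q,r,s$ translated by $(t,-t)$. Each vertex moves along a line on which $x+y$ is constant, so the values of $h(x+y)$ at the four vertices do not change, while the first coordinate of $p$, the argument of $f$, moves from $x$ to $x+t$.}
\label{fig:slide}
\end{figure}

The same can be done for $g$ and for $h$, with parallelograms adapted to the relevant pair of maps. This leaves twelve unknown numbers. Substituting the three representations into $\mathcal E(x,y)$ gives, for each point $(x,y)$, one linear equation for these twelve numbers. A vector that solves all these equations exactly defines three analytic functions that solve the original equation, and by nondegeneracy they vanish. Since the unknown vector lies in a finite-dimensional space, finitely many points $(x,y)$ already impose all the conditions. These points, with the parallelograms attached to them, form the configuration for three functions. Section~\ref{sec:induction} makes this precise, and shows that the larger configurations still occur often in every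 set.

\section{Certificates}\label{sec:cert}

We work in the setting of Theorem~\ref{thm:general}. A point of $(\mathbb R^d)^k$ is a \emph{configuration} $P=(p_1,\dots,p_k)$. For $y\in\mathbb R^d$ let $\delta(y)=(y,\dots,y)$, with the number of entries determined by the context, so that $P+\delta(y)$ is the translate of $P$ by $y$. A \emph{configuration space} is a linear subspace $L\subset(\mathbb R^d)^k$ that contains $\delta(y)$ for all $y\in\mathbb R^d$. It is therefore invariant under translation of configurations, which is what allows sliding. Let $\lambda_L$ be Lebesgue measure on $L$ and put $L^\circ=L\cap\tilde B^k$. Since $\tilde B$ is a ball, $L^\circ$ is a convex, hence connected, open subset of $L$, and it contains $\delta(y)$ for $y\in\tilde B$.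

\begin{definition}\label{def:abundant}
A configuration space $L\subset(\mathbb R^d)^k$ is \emph{abundant} if there are $c>0$ and $0<\kappa<\infty$ such that $\lambda_L(L\cap S^k)\ge c|S|^\kappa$ for all Borel sets $S\subset B$.
\end{definition}

The exponent may be replaced by any $\kappa'\ge\kappa$, because $|S|^\kappa\ge|B|^{\kappa-\kappa'}|S|^{\kappa'}$ when $|S|\le|B|$.

\begin{definition}\label{def:certificate}
A \emph{certificate} for $\mathcal D$ consists of an abundant configuration space $L\subset(\mathbb R^d)^k$ and real analytic functions $\Delta,\Lambda_{j,i}:L^\circ\to\mathbb C$ $(1\le j\le n$, $1\le i\le k)$ with $\Delta\not\equiv0$, such that for all functions $f_j:\mathbb R^{d_j}\to\mathbb C$, all $P\in L^\circ$ and all $j$,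
\begin{equation}\label{eq:cert}
\Delta(P)\,f_j(\varphi_j(p_1))=\sum_{i=1}^k\Lambda_{j,i}(P)\,\mathcal E_{\mathbf f}(p_i).
\end{equation}
\end{definition}

The rectangles of Section~\ref{sec:two} form a certificate with $k=\kappa=4$. No measurability is imposed in \eqref{eq:cert}, which is a statement of linear algebra about finitely many values. All $j$ are treated at the same point $p_1$ and with the same $\Delta$, because the normalization $\sum_j|f_j\circ\varphi_j|\ge\lambda$ does not tell us which $f_j$ is large.

We use the identity theorem: a real analytic function $G$ on a connected open set $\Omega\subset\mathbb R^m$ that vanishes on a nonempty open subset vanishes identically. Consequently, if $G\not\equiv0$, then $\{G\ne0\}$ is open and dense in $\Omega$, and finitely many such functions are simultaneously nonzero on an open dense set. Open subsets of a finite-dimensional real vector space are treated as open subsets of $\mathbb R^m$ through linear coordinates; analyticity does not depend on the choice, and Lebesgue measure changes by a constant factor.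

\begin{lemma}\label{lem:sublevel}
Let $G\not\equiv0$ be a complex-valued real analytic function on a connected open set $\Omega\subset\mathbb R^m$ and let $K\subset\Omega$ be compact. Then there are $C<\infty$ and $\tau_0>0$ such that $|\{P\in K:|G(P)|\le\eta\}|\le C\eta^{\tau_0}$ for all $\eta>0$.
\end{lemma}

\begin{proof}
Let $g$ be whichever of $\operatorname{Re}G$, $\operatorname{Im}G$ does not vanish identically. Since $|g|\le|G|$, it suffices to treat $g$. Fix $P_0\in K$. If all homogeneous Taylor polynomials of $g$ at $P_0$ vanished, then $g$ would vanish near $P_0$ and hence identically. So for some $N\ge0$ the one of degree $N$ is nonzero at some unit vector $e$, where its value is $(e\cdot\nabla)^Ng(P_0)/N!$. By continuity $|(e\cdot\nabla)^Ng|\ge\gamma>0$ on a closed ball $\beta\subset\Omega$ centered at $P_0$. If $N=0$, then $\{|g|\le\eta\}\cap\beta$ is empty for $\eta<\gamma$.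

Let $N\ge1$. Let $h$ be the restriction of $g$ to a chord of $\beta$ parallel to $e$, parametrized by arc length on a compact interval, so that $|h^{(N)}|\ge\gamma$. Let $E=\{|h|\le\eta\}$, a compact set, and suppose $\mu=|E|>0$. The function $F(t)=|E\cap(-\infty,t]|$ is nondecreasing and satisfies $|F(t)-F(t')|\le|t-t'|$. Put $t_0=\min E$ and $t_i=\min\{t\in\mathbb R:F(t)\ge i\mu/N\}$ for $1\le i\le N$. Then $F(t_i)=i\mu/N$ for $0\le i\le N$, so $t_i-t_{i-1}\ge\mu/N$. Also $t_i\in E$: otherwise $F$ would be constant near $t_i$, since $E$ is closed, and $t_i$ would not be minimal. Let $\Pi$ be the polynomial of degree at most $N$ that agrees with $h$ at $t_0,\dots,t_N$. By Lagrange's formula its coefficient of $t^N$ is the sum below, and Rolle's theorem applied $N$ times to $h-\Pi$ gives a point $\xi$ with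
\[
\frac{h^{(N)}(\xi)}{N!}=\sum_{i=0}^N\frac{h(t_i)}{\prod_{l\ne i}(t_i-t_l)} .
\]
Each term is at most $\eta(N/\mu)^N$ in absolute value, so $\gamma/N!\le(N+1)\eta(N/\mu)^N$. Thus $\mu\le C_\beta\eta^{1/N}$, uniformly over the chords, and integration over the chords gives $|\{|g|\le\eta\}\cap\beta|\le C'_\beta\eta^{1/N}$.

Cover $K$ by the interiors of finitely many such balls. Let $\tau_0$ be the least of the exponents $1/N$ with $N\ge1$ that occur ($\tau_0=1$ if none occurs), and let $\eta_0$ be the minimum of $1$ and the numbers $\gamma$ for the balls with $N=0$. For $\eta<\eta_0$ we have $\eta^{1/N}\le\eta^{\tau_0}$, and we sum over the balls. For $\eta\ge\eta_0$ we use $|K|\le|K|(\eta/\eta_0)^{\tau_0}$.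
\end{proof}

Recall that a function from $\mathbb R^m$ to a normed space $Y$ is \emph{simple} if it takes finitely many values, each on a Lebesgue measurable set, and \emph{strongly measurable} if it is the limit in norm, almost everywhere, of a sequence of simple functions. For $Y=\mathbb C$ this is Lebesgue measurability.

\begin{proposition}\label{prop:implies}
Suppose that $\mathcal D$ has a certificate. Then there are $C<\infty$ and $\tau>0$, depending only on the certificate, such that for every complex normed space $Y$, all strongly measurable $f_j:\mathbb R^{d_j}\to Y$ and all $\varepsilon,\lambda>0$, the set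
\[
W=\Big\{x\in B:\ \|\mathcal E_{\mathbf f}(x)\|<\varepsilon,\ \sum_j\|f_j(\varphi_j(x))\|\ge\lambda\Big\}
\]
is measurable and $|W|\le C(\varepsilon/\lambda)^\tau$.
\end{proposition}

\begin{proof}
\emph{Measurability.} In suitable linear coordinates the surjection $\varphi_j$ is the projection $\mathbb R^{d_j}\times\mathbb R^{d-d_j}\to\mathbb R^{d_j}$, so preimages under $\varphi_j$ of null sets are null and preimages of measurable sets are measurable. If the $f_j$ are simple, then $B$ is a finite union of measurable sets on each of which all $f_j\circ\varphi_j$ are constant, so that $\|\mathcal E_{\mathbf f}\|$ and $\sum_j\|f_j\circ\varphi_j\|$ are continuous on each piece and hence measurable. In general these two functions are almost everywhere limits of the corresponding functions for simple tuples. So $W$ is measurable, and it contains a Borel set $S$ with $|S|=|W|$.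

\emph{Vector values.} Identity \eqref{eq:cert} holds for $Y$-valued functions. Indeed, it is linear in $\mathbf f$ with scalar coefficients. For a linear functional $\ell$ on $Y$, apply \eqref{eq:cert} to the scalar functions $\ell\circ f_j$ to see that $\ell$ takes the same value on the two sides. Linear functionals separate the points of $Y$.

\emph{The estimate.} The set $K=L\cap B^k$ is a compact subset of $L^\circ$, so $A=1+\max_j\sup_K\sum_i|\Lambda_{j,i}|$ is finite. Let $P\in L\cap S^k$. By \eqref{eq:cert}, $|\Delta(P)|\,\|f_j(\varphi_j(p_1))\|\le A\varepsilon$ for all $j$. Since $p_1\in W$, one of the norms is at least $\lambda/n$, so $|\Delta(P)|\le nA\varepsilon/\lambda$. Abundance and Lemma~\ref{lem:sublevel}, applied on $\Omega=L^\circ$, give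
\[
c|S|^\kappa\le\lambda_L(L\cap S^k)\le\lambda_L\{P\in K:|\Delta(P)|\le nA\varepsilon/\lambda\}\le C'(\varepsilon/\lambda)^{\tau_0}.
\]
Hence $|W|\le C(\varepsilon/\lambda)^{\tau}$ with $\tau=\tau_0/\kappa$.
\end{proof}

\section{Construction of a certificate}\label{sec:induction}

\begin{proposition}\label{prop:exists}
If $\mathcal D$ satisfies \eqref{eq:T} and is nondegenerate, then $\mathcal D$ has a certificate.
\end{proposition}

The proof is by induction on $n$, with $d$, $B$ and $\tilde B$ fixed. For $n=1$ take $k=1$, $L=\mathbb R^d$, $\Delta=a_1$ and $\Lambda_{1,1}=1$. This $L$ is abundant with $c=\kappa=1$, $a_1\not\equiv0$ by nondegeneracy, and \eqref{eq:cert} is the definition of $\mathcal E_{\mathbf f}$. For the rest of the section let $n\ge2$.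

\subsection{Sliding the smaller certificates}

For each $j$ fix an index $\sigma(j)\ne j$, and let $\mathcal D^{(j)}$ be the data obtained from $\mathcal D$ by deleting the index $\sigma(j)$. They satisfy \eqref{eq:T}. They are nondegenerate, because a solution for $\mathcal D^{(j)}$ extended by $f_{\sigma(j)}=0$ is a solution for $\mathcal D$. By induction $\mathcal D^{(j)}$ has a certificate, of which we keep only the identity for the function $f_j$: an abundant space $L_j\subset(\mathbb R^d)^{k_j}$ and analytic functions $\Delta_j\not\equiv0$ and $\Lambda_{j,i}$ on $L_j^\circ$ such that for all $Q=(q_1,\dots,q_{k_j})\in L_j^\circ$ and all $\mathbf f$,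
\begin{equation}\label{eq:old}
\Delta_j(Q)f_j(\varphi_j(q_1))=\sum_{i=1}^{k_j}\Lambda_{j,i}(Q)\Big[\mathcal E_{\mathbf f}(q_i)-a_{\sigma(j)}(q_i)f_{\sigma(j)}(\varphi_{\sigma(j)}(q_i))\Big].
\end{equation}
The bracket is the sum for $\mathcal D^{(j)}$, written as the full sum minus the deleted term.

We want to move $Q$ so that the argument $\varphi_j(q_1)$ of $f_j$ takes every value while the arguments of $f_{\sigma(j)}$ stay fixed. This is where \eqref{eq:T} enters. It gives
\[
\varphi_j(\ker\varphi_{\sigma(j)})=\varphi_j(\ker\varphi_{\sigma(j)}+\ker\varphi_j)=\varphi_j(\mathbb R^d)=\mathbb R^{d_j},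
\]
so by lifting a basis of $\mathbb R^{d_j}$ we obtain a linear map $w_j:\mathbb R^{d_j}\to\ker\varphi_{\sigma(j)}$ with $\varphi_j\circ w_j=\mathrm{id}$. In the plane, $w_j(u)=uv/\varphi_j(v)$ for any nonzero $v\in\ker\varphi_{\sigma(j)}$. Let
\[
M_j=\{Q\in L_j:\varphi_j(q_1)=0\},\qquad Q_j(\theta_j,u)=\theta_j+\delta(w_j(u))\quad(\theta_j\in M_j,\ u\in\mathbb R^{d_j}),
\]
and let $q_{j,i}(\theta_j,u)=\theta_{j,i}+w_j(u)$ be the points of $Q_j(\theta_j,u)$. We think of $\theta_j$ as a shape and of $u$ as the position to which it has been slid. Since $L_j$ is invariant under translations, $Q_j$ maps $M_j\times\mathbb R^{d_j}$ into $L_j$. It is a linear isomorphism, with inverse $Q\mapsto\big(Q-\delta(w_j(\varphi_j(q_1))),\,\varphi_j(q_1)\big)$. Moreover,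
\[
\varphi_j(q_{j,1}(\theta_j,u))=u,\qquad\varphi_{\sigma(j)}(q_{j,i}(\theta_j,u))=\varphi_{\sigma(j)}(\theta_{j,i}).
\]
The space $M_j$ has positive dimension: it contains $\delta(\ker\varphi_j)$, and $\ker\varphi_j\ne\{0\}$ by \eqref{eq:T}, because $\ker\varphi_{\sigma(j)}\ne\mathbb R^d$. Put
\[
H_{j,i}(\theta_j,u)=\Lambda_{j,i}(Q_j(\theta_j,u))\,a_{\sigma(j)}(q_{j,i}(\theta_j,u)),\qquad z_{j,i}(\theta_j)=f_{\sigma(j)}(\varphi_{\sigma(j)}(\theta_{j,i})).
\]
Then \eqref{eq:old} says that whenever $Q_j=Q_j(\theta_j,u)\in L_j^\circ$,
\begin{equation}\label{eq:slid}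
\Delta_j(Q_j)\,f_j(u)=\sum_i\Lambda_{j,i}(Q_j)\,\mathcal E_{\mathbf f}(q_{j,i}(\theta_j,u))-\sum_iH_{j,i}(\theta_j,u)\,z_{j,i}(\theta_j).
\end{equation}
The functions $H_{j,i}$ are analytic and do not depend on $\mathbf f$. The numbers $z_{j,i}$ depend on $\mathbf f$ but not on $u$.

\subsection{The new configurations}

To use \eqref{eq:slid} inside $\mathcal E_{\mathbf f}(x)$ we need it at $u=\varphi_j(x)$ for every $j$. To compare the resulting equations at several points $x$ we need the same unknowns $z_{j,i}$ at all of them, hence the same shapes. So a new configuration consists of several base points, each carrying $n$ \emph{satellites} $Q_j(\theta_j,\varphi_j(x))$, with shapes common to all base points.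

Let $M=M_1\times\dots\times M_n$, with points $\theta=(\theta_1,\dots,\theta_n)$. For an integer $r\ge0$, to be chosen later, let $k=(r+1)(1+\sum_jk_j)$ and let
\[
T_r:M\times(\mathbb R^d)^{r+1}\to(\mathbb R^d)^k
\]
send $(\theta,x^0,\dots,x^r)$ to the list of all $x^a$ and all $q_{j,i}(\theta_j,\varphi_j(x^a))$ $(0\le a\le r$, $1\le j\le n$, $1\le i\le k_j)$, in a fixed order with first entry $p_1=x^0$. The map $T_r$ is linear. It is injective, because the list contains the $x^a$ and $\theta_j=Q_j(\theta_j,\varphi_j(x^0))-\delta(w_j(\varphi_j(x^0)))$. Its image $L^{(r)}$ is a configuration space: for $y\in\mathbb R^d$ take $x^a=y$ and $\theta_j=\delta(y)-\delta(w_j(\varphi_j(y)))\in M_j$; then $Q_j(\theta_j,\varphi_j(y))=\delta(y)$, and the whole list is $\delta(y)$.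

Let $\Omega^{(0)}$ be the set of $(\theta,x)\in M\times\mathbb R^d$ with $x\in\tilde B$ and $Q_j(\theta_j,\varphi_j(x))\in\tilde B^{k_j}$ for all $j$, and let $\Omega^{(r)}$ be the set of $(\theta,x^0,\dots,x^r)$ with $(\theta,x^a)\in\Omega^{(0)}$ for all $a$. Then $\Omega^{(r)}=T_r^{-1}\big((L^{(r)})^\circ\big)$, so $\Omega^{(r)}$ is open, convex and nonempty, and analytic functions on $\Omega^{(r)}$ correspond through $T_r$ to analytic functions on $(L^{(r)})^\circ$.

\subsection{Abundance}

\begin{lemma}\label{lem:abundant}
The space $L^{(r)}$ is abundant for every $r\ge0$.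
\end{lemma}

Abundance of $L_j$ says that $S$ contains many configurations of $L_j$ in total. We need more: for many points $x\in S$, many configurations of $L_j$ at the position $u=\varphi_j(x)$, for all $j$ at once. The remedy is to apply abundance to the set of bad points itself. This is why Definition~\ref{def:abundant} quantifies over all Borel subsets of $B$.

\begin{proof}
We may assume that all $L_j$ are abundant with a common exponent $\kappa$ and a common constant $c_*$. Let $J_j>0$ be the constant by which the isomorphism $Q_j$ multiplies Lebesgue measure, and let $C_1=\max_jJ_j|\varphi_j(B)|$. Let $S\subset B$ be a Borel set with $|S|>0$. Put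
\[
\rho_j(u)=|\{\theta_j\in M_j:Q_j(\theta_j,u)\in S^{k_j}\}|,
\]
a Borel function of $u$ by Tonelli's theorem, and finite because the set is bounded.

\emph{Most points of $S$ have many satellites.} For $\eta>0$ let $X_j=\{x\in S:\rho_j(\varphi_j(x))<\eta\}$, a Borel set. Suppose that $Q_j(\theta_j,u)\in X_j^{k_j}$ for some $\theta_j$. Its first point lies in $X_j$ and is mapped to $u$ by $\varphi_j$, so $u\in\varphi_j(B)$ and $\rho_j(u)<\eta$. For such $u$ the set of all these $\theta_j$ has measure at most $\rho_j(u)<\eta$, because $X_j\subset S$. Abundance of $L_j$ applied to $X_j$ gives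
\[
c_*|X_j|^\kappa\le\lambda_{L_j}(L_j\cap X_j^{k_j})=J_j\int|\{\theta_j:Q_j(\theta_j,u)\in X_j^{k_j}\}|\,du\le C_1\eta .
\]
Choose $\eta=c_1|S|^\kappa$ with $c_1=c_*C_1^{-1}(2n)^{-\kappa}$. Then $|X_j|\le|S|/(2n)$ for all $j$, so $|S\setminus\bigcup_jX_j|\ge|S|/2$. On this set every $\rho_j(\varphi_j(x))$ is at least $\eta$, and therefore
\begin{equation}\label{eq:onebase}
\int_S\prod_j\rho_j(\varphi_j(x))\,dx\ \ge\ \tfrac12|S|\,\eta^n=\tfrac12c_1^n|S|^{1+n\kappa}.
\end{equation}

\emph{Several base points with common shapes.} For $\theta\in M$ let
\[
X(\theta)=\{x\in S:\ Q_j(\theta_j,\varphi_j(x))\in S^{k_j}\text{ for all }j\}.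
\]
If $x\in X(\theta)$, then each $\theta_j$ is a point of $B^{k_j}$ minus $\delta(w_j(\varphi_j(x)))$ with $x\in B$. Hence $X(\theta)$ is empty unless $\theta$ lies in a ball $\Theta\subset M$ that does not depend on $S$. For $x\in S$ the product $\prod_j\rho_j(\varphi_j(x))$ is the measure of $\{\theta\in M:x\in X(\theta)\}$, so the left side of \eqref{eq:onebase} equals $\int_\Theta|X(\theta)|\,d\theta$ by Fubini's theorem. The configuration $T_r(\theta,x^0,\dots,x^r)$ lies in $S^k$ exactly when $x^a\in X(\theta)$ for all $a$. With $J>0$ the constant by which $T_r$ multiplies Lebesgue measure, H\"older's inequality gives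
\[
\lambda_{L^{(r)}}(L^{(r)}\cap S^k)=J\int_\Theta|X(\theta)|^{r+1}d\theta\ \ge\ J|\Theta|^{-r}\Big(\int_\Theta|X(\theta)|\,d\theta\Big)^{r+1}\ \ge\ c\,|S|^{(r+1)(1+n\kappa)},
\]
where $c=J|\Theta|^{-r}(c_1^n/2)^{r+1}$ does not depend on $S$.
\end{proof}

\subsection{Linear relations for the unknown vector}

On $\Omega^{(0)}$ put
\[
D_j(\theta,x)=\Delta_j\big(Q_j(\theta_j,\varphi_j(x))\big),\qquad D=\prod_{j}D_j,\qquad\widehat D_j=\prod_{l\ne j}D_l .
\]
We claim that $D\not\equiv0$. The linear map $(\theta,x)\mapsto Q_j(\theta_j,\varphi_j(x))$ is onto $L_j$, since $\varphi_j$ is onto and $Q_j$ is an isomorphism, and a linear surjection is open. So it maps $\Omega^{(0)}$ onto a nonempty open subset of the connected set $L_j^\circ$, on which $\Delta_j$ does not vanish identically. Thus each $D_j\not\equiv0$, and so $D\not\equiv0$ on the connected set $\Omega^{(0)}$.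

Collect the unknowns into one vector. Let $I=\{(j,i):1\le j\le n,\ 1\le i\le k_j\}$ and $z(\theta)=(z_{j,i}(\theta_j))\in\mathbb C^I$. Let $\omega_j(\theta,x)\in\mathbb C^I$ have the entries $H_{j,i}(\theta_j,\varphi_j(x))$ at the positions $(j,i)$, $1\le i\le k_j$, and $0$ elsewhere. Let
\[
e_j(\theta,x)=\sum_i\Lambda_{j,i}\big(Q_j(\theta_j,\varphi_j(x))\big)\,\mathcal E_{\mathbf f}\big(q_{j,i}(\theta_j,\varphi_j(x))\big)
\]
be the error contributed by the $j$th satellite of $x$. With the bilinear product $\alpha\cdot\beta=\sum_{\iota\in I}\alpha_\iota\beta_\iota$, identity \eqref{eq:slid} at $u=\varphi_j(x)$ reads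
\begin{equation}\label{eq:single}
D_j(\theta,x)\,f_j(\varphi_j(x))=e_j(\theta,x)-\omega_j(\theta,x)\cdot z(\theta).
\end{equation}
Multiply by $a_j(x)\widehat D_j(\theta,x)$ and sum over $j$. The left sides add up to $D(\theta,x)\mathcal E_{\mathbf f}(x)$, and we get
\begin{equation}\label{eq:relation}
v(\theta,x)\cdot z(\theta)=\sum_ja_j(x)\widehat D_j(\theta,x)\,e_j(\theta,x)-D(\theta,x)\,\mathcal E_{\mathbf f}(x),\qquad v:=\sum_ja_j\widehat D_j\,\omega_j .
\end{equation}
The vectors $v$ and $\omega_j$ are analytic on $\Omega^{(0)}$ and independent of $\mathbf f$, and $z(\theta)$ is independent of $x$. By \eqref{eq:relation}, each base point $x$ expresses $v(\theta,x)\cdot z(\theta)$ through errors. By \eqref{eq:single}, what we need to express through errors is $\omega_j(\theta,x^0)\cdot z(\theta)$. So it suffices to write $\omega_j(\theta,x^0)$ as a linear combination of finitely many vectors $v(\theta,x^a)$. We do not need to determine $z(\theta)$ itself, and the vectors $v(\theta,x)$ need not span $\mathbb C^I$ (Remark~\ref{rem:rank}).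

We now choose $r$. Let $r\le|I|$ be the maximal rank of a family $v(\theta,x^1),\dots,v(\theta,x^N)$, over all $N$ and all $\theta,x^1,\dots,x^N$ with $(\theta,x^a)\in\Omega^{(0)}$ for each $a$. A family of rank $r$ contains $r$ linearly independent vectors, and these have a nonzero $r\times r$ minor. So there is $I'\subset I$ with $|I'|=r$ such that
\[
\mu(\theta,x^1,\dots,x^r)=\det\big(v_\iota(\theta,x^a)\big)_{1\le a\le r,\ \iota\in I'}
\]
is nonzero at some point; if $r=0$ put $\mu=1$. We regard $\mu$ and $D(\theta,x^0)$ as analytic functions on $\Omega^{(r)}$. Neither vanishes identically: for $\mu$ with $r\ge1$, complete a point where the minor is nonzero by $x^0=x^1$; for $D(\theta,x^0)$, use $(\theta,x,\dots,x)$ with $D(\theta,x)\ne0$. Let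
\[
\mathcal G=\{(\theta,x^0,\dots,x^r)\in\Omega^{(r)}:\ x^0\in\operatorname{int}B,\ \mu\ne0,\ D(\theta,x^0)\ne0\}.
\]
The set $\mathcal G$ is open and nonempty. Indeed, the condition $x^0\in\operatorname{int}B$ defines an open subset of $\Omega^{(r)}$ that contains $T_r^{-1}(\delta(y_0))$ for the center $y_0$ of $B$, and the other two conditions hold on an open dense subset of $\Omega^{(r)}$.

The next lemma is the point at which nondegeneracy of the full data $\mathcal D$ is used.

\begin{lemma}\label{lem:span}
At every point of $\mathcal G$ and for every $j$, the vector $\omega_j(\theta,x^0)$ lies in the linear span of $v(\theta,x^1),\dots,v(\theta,x^r)$.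
\end{lemma}

\begin{proof}
If a vector lies outside a subspace of $\mathbb C^I$, some linear functional vanishes on the subspace but not on the vector, and every linear functional has the form $\alpha\mapsto\alpha\cdot Z$. So it suffices to show that every $Z\in\mathbb C^I$ with $v(\theta,x^a)\cdot Z=0$ for $1\le a\le r$ satisfies $\omega_j(\theta,x^0)\cdot Z=0$.

Since $\mu\ne0$, the vectors $v(\theta,x^1),\dots,v(\theta,x^r)$ are linearly independent. By maximality of $r$, every $v(\theta,x)$ with the same $\theta$ and $(\theta,x)\in\Omega^{(0)}$ lies in their span. Hence $v(\theta,x)\cdot Z=0$ for all such $x$. Let $U\subset\operatorname{int}B$ be an open ball centered at $x^0$, so small that $\{\theta\}\times U\subset\Omega^{(0)}$ and $D(\theta,\cdot)\ne0$ on $U$. If $u=\varphi_j(x)$ with $x\in U$, then $Q_j(\theta_j,u)\in L_j^\circ$ and $\Delta_j(Q_j(\theta_j,u))=D_j(\theta,x)\ne0$. Therefore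
\[
g_j(u)=\frac{\sum_iH_{j,i}(\theta_j,u)Z_{j,i}}{\Delta_j(Q_j(\theta_j,u))}
\]
is a real analytic function on the open set $\varphi_j(U)$, and $\omega_j(\theta,x)\cdot Z=D_j(\theta,x)g_j(\varphi_j(x))$ for $x\in U$. By the definition of $v$, for $x\in U$,
\[
0=v(\theta,x)\cdot Z=\sum_ja_j(x)\widehat D_j(\theta,x)D_j(\theta,x)\,g_j(\varphi_j(x))=D(\theta,x)\sum_ja_j(x)g_j(\varphi_j(x)).
\]
Since $D(\theta,\cdot)\ne0$ on $U$, the tuple $(g_1,\dots,g_n)$ is a real analytic solution in $U$ for $\mathcal D$. By nondegeneracy $g_j\equiv0$ on $\varphi_j(U)$ for every $j$, and at $x=x^0$ this gives $\omega_j(\theta,x^0)\cdot Z=0$.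
\end{proof}

\subsection{The identity}

It remains to make the coefficients in Lemma~\ref{lem:span} analytic. At a point of $\mathcal G$ write $\omega_j(\theta,x^0)=\sum_{a=1}^r\gamma_av(\theta,x^a)$. The entries with index in $I'$ form an $r\times r$ linear system for the $\gamma_a$ with determinant $\mu$. By Cramer's rule $\gamma_a=\Gamma_{j,a}/\mu$, where $\Gamma_{j,a}$ is the determinant obtained from the one defining $\mu$ by replacing its $a$th row with the entries of $\omega_j(\theta,x^0)$ indexed by $I'$. This determinant is an analytic function on all of $\Omega^{(r)}$. The identity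
\begin{equation}\label{eq:cramer}
\mu\,\omega_j(\theta,x^0)=\sum_{a=1}^r\Gamma_{j,a}\,v(\theta,x^a)
\end{equation}
between analytic $\mathbb C^I$-valued functions holds on the nonempty open set $\mathcal G$, hence on the connected set $\Omega^{(r)}$.

Multiply \eqref{eq:single} at $x=x^0$ by $\mu\,\widehat D_j(\theta,x^0)$, replace $\mu\,\omega_j(\theta,x^0)\cdot z(\theta)$ by $\sum_a\Gamma_{j,a}\,v(\theta,x^a)\cdot z(\theta)$ using \eqref{eq:cramer}, and evaluate each $v(\theta,x^a)\cdot z(\theta)$ by \eqref{eq:relation}. For all $\mathbf f$, all $j$ and all points of $\Omega^{(r)}$ we obtain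
\begin{multline}\label{eq:final}
\mu\,D(\theta,x^0)\,f_j(\varphi_j(x^0))=\widehat D_j(\theta,x^0)\Big[\mu\,e_j(\theta,x^0)+\sum_{a=1}^r\Gamma_{j,a}D(\theta,x^a)\,\mathcal E_{\mathbf f}(x^a)\\
-\sum_{a=1}^r\sum_{l=1}^n\Gamma_{j,a}\,a_l(x^a)\widehat D_l(\theta,x^a)\,e_l(\theta,x^a)\Big].
\end{multline}
Each $e_l(\theta,x^a)$ is a combination of the values of $\mathcal E_{\mathbf f}$ at the points $q_{l,i}(\theta_l,\varphi_l(x^a))$ with the analytic coefficients $\Lambda_{l,i}(Q_l(\theta_l,\varphi_l(x^a)))$. So the right side of \eqref{eq:final} is a linear combination of the values of $\mathcal E_{\mathbf f}$ at the points of $T_r(\theta,x^0,\dots,x^r)$, with coefficients that are analytic on $\Omega^{(r)}$ and independent of $\mathbf f$. The factor $\Delta=\mu\,D(\theta,x^0)$ is analytic, is nonzero on $\mathcal G$, and does not depend on $j$; the multiplication by $\widehat D_j(\theta,x^0)$ served this last purpose. Since $p_1=x^0$, \eqref{eq:final} transported by $T_r$ is \eqref{eq:cert}. Together with Lemma~\ref{lem:abundant}, this shows that $L^{(r)}$ carries a certificate for $\mathcal D$, and Proposition~\ref{prop:exists}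 is proved. \qed

\begin{example}
For the two functions of Section~\ref{sec:two} we have $k_1=k_2=1$, $M_1=\{(0,y')\}$, $M_2=\{(x',0)\}$, and the satellites of $p=(x,y)$ are the points $(x,y')$ and $(x',y)$. The unknown vector is $z=(g(y'),f(x'))$, and
\[
v(\theta,p)=\big(a(p)\,b(x',y)\,b(x,y'),\ \ b(p)\,a(x,y')\,a(x',y)\big).
\]
At the base point $s=(x',y')$, which coincides with both of its satellites, $v(\theta,s)=a(s)b(s)\,(b(s),a(s))$. The determinant of $v(\theta,p)$ and $v(\theta,s)$ is $a(s)b(s)\Delta$ with $\Delta$ as in \eqref{eq:rectDelta}. So $r=2$, and the general construction uses nine points with exponent $\kappa=9$, where the rectangle needs four points and $\kappa=4$.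
\end{example}

\begin{remark}\label{rem:rank}
The value $\mathcal E_{\mathbf f}(x^0)$ does not occur in \eqref{eq:final}. The point $x^0$ belongs to the configuration because the lower bound on $\sum_j|f_j\circ\varphi_j|$ is used there. Thus the certificates constructed for $n\ge2$ have $\Lambda_{j,1}\equiv0$. When they are fed into the next step, $H_{j,1}\equiv0$, the entries of $v$ at the positions $(j,1)$ vanish identically, and $r<|I|$. This is why the argument works with the maximal rank and Lemma~\ref{lem:span} rather than with an invertible system for $z(\theta)$.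
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(a)$\Rightarrow$(b). Suppose that (b) fails for $E$ and $\mathbf f$. Then the set of $x\in E$ with $\mathcal E_{\mathbf f}(x)=0$ and $\sum_j|f_j\circ\varphi_j(x)|>0$ has positive measure. It is the union of the sets $E_m$ on which, in addition, the sum is at least $1/m$, so $|E_m|>0$ for some $m$. By (a), $|E_m|\le C(m\varepsilon)^\tau$ for every $\varepsilon>0$, a contradiction.

(b)$\Rightarrow$(c). Let $\mathbf f$ be a real analytic solution in $U\subset\operatorname{int}B$. Extend $f_j$ by $0$ outside the open set $\varphi_j(U)$; the extension is measurable. By (b) with $E=U$, $f_j\circ\varphi_j=0$ almost everywhere on $U$, and by continuity everywhere on $U$. Hence $f_j\equiv0$ on $\varphi_j(U)$.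

(c)$\Rightarrow$(a). By Proposition~\ref{prop:exists} the data have a certificate, and Proposition~\ref{prop:implies} with $Y=\mathbb C$ gives (a). The same proposition gives the statement for functions with values in a normed space, with constants that depend only on the certificate.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Hypothesis (i) is \eqref{eq:T} for $d=2$, $d_j=1$, and (iii) restricted to open subsets of $\operatorname{int}B$ is (c). The inequality is (a) with $\lambda=1$.
\end{proof}

\section{The exponent and the hypotheses}

\begin{remark}[No universal exponent]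
The exponent $\tau$ must depend on the coefficients. Suppose that $\mathcal D$ satisfies (i)--(iii) and $0\in\operatorname{int}B$, and replace every $a_j$ by $x_1^Na_j$. This preserves (i)--(iii): a solution in $U$ for the new data solves the old equation off the line $\{x_1=0\}$, hence everywhere in $U$ by continuity. Take $f_j\equiv1$ for all $j$ and $A>\sup_B|\sum_ja_j|$. The set in Theorem~\ref{thm:plane} for the new data contains $\{x\in B:A|x_1|^N<\varepsilon\}$, which has measure at least $c\,\varepsilon^{1/N}$ for small $\varepsilon$. So $\tau\le1/N$, and no exponent works for all data.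
\end{remark}

\begin{remark}[Analytic coefficients]
Analyticity of the $a_j$ makes $\Delta$ analytic, so that Lemma~\ref{lem:sublevel} applies. It makes the functions $g_j$ of Lemma~\ref{lem:span} analytic, so that nondegeneracy applies to them, and it extends \eqref{eq:cramer} from $\mathcal G$ to $\Omega^{(r)}$. Smoothness is not enough. Let $n=1$, $0\in\operatorname{int}B$, and $a_1(x)=e^{-1/x_1^2}$ for $x_1\ne0$, $a_1=0$ for $x_1=0$. A continuous solution vanishes off the line $\{x_1=0\}$ and hence everywhere, so the analog of (iii) holds. But for $f_1\equiv1$ and $\varepsilon<1$ the set is $\{x\in B:|x_1|<(\log(1/\varepsilon))^{-1/2}\}$, whose measure is not $O(\varepsilon^\tau)$ for any $\tau>0$.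
\end{remark}

\begin{remark}[Transversality]
Condition \eqref{eq:T} was used only in setting up the sliding maps $Q_j$. If $\varphi_j(\ker\varphi_{\sigma(j)})\ne\mathbb R^{d_j}$, sliding along $\ker\varphi_{\sigma(j)}$ does not reach every position $u$, and the construction stops. The inequality itself can hold without \eqref{eq:T}. Let $d=n=2$, $\varphi_1=\varphi_2=x_1$, $a_1=1$, $a_2=x_2$, and let $|x_2|\le R$ on $B$. Fix $x_1$, put $\alpha=f_1(x_1)$ and $\beta=f_2(x_1)$, and suppose $|\alpha|+|\beta|\ge1$. If $|\beta|\ge1/(2R+2)$, then $\{x_2:|\alpha+\beta x_2|<\varepsilon\}$ has diameter at most $2\varepsilon/|\beta|\le(4R+4)\varepsilon$. Otherwise $|\alpha+\beta x_2|\ge1-(R+1)|\beta|>1/2$ for $|x_2|\le R$. Integrating in $x_1$ gives the bound $C\varepsilon$ for $\varepsilon\le1/2$, and hence for all $\varepsilon$.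
\end{remark}

\begin{thebibliography}{1}
\bibitem{Christ} Michael Christ, \emph{A three term sublevel set inequality}, arXiv:2204.04346 (2022).
\end{thebibliography}
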